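# A Schur space $X$ for which $L_1(\mu,X)$ is not strongly weakly precompactly generated

All Banach spaces are real, $B_X$ is the closed unit ball of $X$, and $\mathbb N=\{1,2,\dots\}$.

## 1. Weak precompactness, SWPG, the Schur property, Bochner spaces

**Definition 1 (weakly Cauchy, weakly precompact).** A sequence $(x_n)$ in $X$ is *weakly Cauchy* if $(h(x_n))$ converges for every $h\in X^*$. A set $M\subseteq X$ is *weakly precompact* if every sequence in $M$ has a weakly Cauchy subsequence.

*Example.* In $c_0$ let $s_n=e_1+\dots+e_n$. For $h=(h_k)\in\ell_1=c_0^*$ we have $h(s_n)=\sum_{k\le n}h_k$, which converges, so $(s_n)$ is weakly Cauchy. It has no weak limit, since the limit would have all coordinates equal to $1$. So weak precompactness is less than relative weak compactness. In $\ell_1$ the set $\{e_n\}$ is not weakly precompact: given a subsequence $(e_{n_k})$, choose $h\in\ell_\infty$ with $h_{n_k}=(-1)^k$; then $h(e_{n_k})=(-1)^k$ does not converge.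

**Lemma 1.** (a) Weakly precompact sets are bounded. (b) If $G$ is weakly precompact, so is its balanced hull $\{\lambda g:|\lambda|\le 1,\ g\in G\}$. (c) Images of weakly precompact sets under bounded linear maps, in particular multiples $nG$, are weakly precompact.

*Proof.* (a) An unbounded set contains a sequence with norms tending to $\infty$. It has no bounded subsequence, and weakly Cauchy sequences are bounded by the uniform boundedness principle. (b) Given $(\lambda_kg_k)$, pass to a subsequence along which $(\lambda_k)$ converges and $(g_k)$ is weakly Cauchy. Then $\lambda_kh(g_k)$ converges for each functional $h$. (c) If $(x_k)$ is weakly Cauchy and $R$ is bounded and linear, then $h(Rx_k)=(h\circ R)(x_k)$ converges for each $h$. $\square$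

**Definition 2 (SWPG).** $X$ is *strongly weakly precompactly generated* (SWPG) if there is a weakly precompact set $G\subseteq X$ such that for every weakly precompact $C\subseteq X$ and every $\varepsilon>0$ there is $n\in\mathbb N$ with $C\subseteq nG+\varepsilon B_X$.

One set $G$ must serve for all $C$; only the multiple $n$ may depend on $C$ and $\varepsilon$.

*Example.* $c_0$ is SWPG with $G=B_{c_0}$. Indeed $c_0^*=\ell_1$ is separable, so a diagonal argument shows that every bounded sequence has a weakly Cauchy subsequence; thus $B_{c_0}$ is weakly precompact. Every weakly precompact $C$ is bounded, so $C\subseteq nB_{c_0}$ for some $n$.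

**Definition 3 (Schur property).** $X$ has the *Schur property* if every weakly null sequence in $X$ is norm null.

*Example.* $\ell_1$ has it (Schur's theorem). $c_0$ does not: $(e_n)$ is weakly null.

**Lemma 2.** Every separable Banach space $Z$ with the Schur property is SWPG.

*Proof.* First we describe the weakly precompact sets. In $Z$ a weakly Cauchy sequence $(x_n)$ is norm Cauchy: otherwise there are $\delta>0$ and $n_k<m_k$, both tending to $\infty$, with $\|x_{n_k}-x_{m_k}\|\ge\delta$; but $(x_{n_k}-x_{m_k})_k$ is weakly null, hence norm null. So if $C$ is weakly precompact, every sequence in $C$ has a norm Cauchy subsequence, that is, $C$ is totally bounded.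

Now let $(d_k)$ be dense in $Z$ and put
$$G=\Big\{\frac{\lambda d_k}{k(1+\|d_k\|)}:\ |\lambda|\le1,\ k\in\mathbb N\Big\}\cup\{0\}.$$
The points $y_k=d_k/(k(1+\|d_k\|))$ tend to $0$, so $\{y_k\}\cup\{0\}$ is compact, and $G$ is the image of $[-1,1]\times(\{y_k\}\cup\{0\})$ under multiplication. Hence $G$ is norm compact, in particular weakly precompact. Let $C$ be weakly precompact and $\varepsilon>0$. Cover $C$ by finitely many balls of radius $\varepsilon/2$ and approximate each center within $\varepsilon/2$ by some $d_k$; thus $C\subseteq\{d_1,\dots,d_N\}+\varepsilon B_Z$ for some $N$. If $n\ge k(1+\|d_k\|)$ then $d_k=n\lambda y_k$ with $\lambda=k(1+\|d_k\|)/n\le1$, so $d_k\in nG$. For $n$ large enough to serve all $k\le N$ we get $C\subseteq nG+\varepsilon B_Z$. $\square$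

*Example.* $\ell_1$ is SWPG. So the reason for being SWPG can be very different from that for $c_0$: here all weakly precompact sets are small.

**Definition 4 (1-unconditional basis).** A basis $(e_k)$ of $X$ is *1-unconditional* if $\|\sum a_ke_k\|\le\|\sum b_ke_k\|$ for finitely supported scalars with $|a_k|\le|b_k|$ for all $k$.

*Example.* The unit vectors of $c_0$ and $\ell_1$. The basis $(s_n)$ of $c_0$ is not 1-unconditional: $\|s_1-s_2\|=1$ and $\|s_1+s_2\|=2$.

**Definition 5 (Bochner space).** For a probability space $(\Omega,\Sigma,\mu)$, $L_1(\mu,X)$ is the space of classes of Bochner integrable $f:\Omega\to X$ with $\|f\|=\int_\Omega\|f(\omega)\|_X\,d\mu(\omega)$.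

*Example.* $L_1(\mu,\ell_1)$ is isometric to the $\ell_1$-sum of countably many copies of $L_1(\mu)$, by $f\mapsto(f_n)_n$, the coordinate functions: $\int\sum_n|f_n|\,d\mu=\sum_n\int|f_n|\,d\mu$, and if $\sum_n\|g_n\|<\infty$ then $\sum_n g_n(\cdot)e_n$ converges absolutely in $L_1(\mu,\ell_1)$, so the map is onto.

**Definition 6 (purely atomic).** An *atom* of $\mu$ is a set $A\in\Sigma$ with $\mu(A)>0$ such that each measurable subset of $A$ has measure $0$ or $\mu(A)$. The measure $\mu$ is *purely atomic* if $\Omega$ is, up to a null set, a union of countably many atoms, which may then be taken disjoint. If $\mu$ is not purely atomic, remove from $\Omega$ a maximal disjoint family of atoms (it is countable, as $\mu$ is finite); what remains is a set $A$ with $\mu(A)>0$ on which $\mu$ is atomless.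

*Example.* Lebesgue measure on $[0,\frac12]$ plus $\frac12\delta_1$, as a measure on $[0,1]$, has the atom $\{1\}$ and is not purely atomic; here $A=[0,\frac12]$ will do.

## 2. Does SWPG pass from $X$ to $L_1(\mu,X)$?

If $X$ is SWPG, must $L_1(\mu,X)$ be SWPG, for every probability space? The problem is from José Rodríguez, "$\varepsilon$-weakly precompact sets in Banach spaces", arXiv:2102.01546 (2021). It is known that the answer is yes for those SWPG spaces $X$ that contain no subspace isomorphic to $\ell_1$. So a counterexample must contain $\ell_1$, and spaces of the type in Lemma 2 are the natural place to look. The answer in general is no: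

**Theorem A.** There is a separable Banach space $X$ with a $1$-unconditional basis and the Schur property (so $X$ is SWPG) such that for every non-purely-atomic probability space $(\Omega,\Sigma,\mu)$ the following holds. For every weakly precompact $G\subseteq L_1(\mu,X)$ there is a set $C$, consisting of the terms of a weakly null sequence of norm-one functions in $L_1(\mu,X)$, with $C\not\subseteq nG+\varepsilon B_{L_1(\mu,X)}$ for all $n\in\mathbb N$ and all $\varepsilon\in(0,1)$. In particular $L_1(\mu,X)$ is not SWPG.

**Theorem B.** For a probability space $(\Omega,\Sigma,\mu)$ the following are equivalent: (i) $L_1(\mu,X)$ is SWPG for every SWPG space $X$; (ii) $\mu$ is purely atomic.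

## 3. Purely atomic measures and $\ell_1$-sums

We start with the positive half of Theorem B. If $\mu$ is purely atomic with disjoint atoms $A_n$, then every measurable set meets $A_n$ in a set of measure $0$ or $\mu(A_n)$, so simple functions, and hence strongly measurable functions, are a.e. constant on each $A_n$. Therefore $f\mapsto(\mu(A_n)f|_{A_n})_n$ is an isometry of $L_1(\mu,X)$ onto the $\ell_1$-sum of countably many copies of $X$. If there are only finitely many atoms, add summands $\{0\}$, which are SWPG with $G=\{0\}$. So (ii)$\Rightarrow$(i) is contained in Proposition 4 below. Write $Z=\big(\bigoplus_{n\ge1}X_n\big)_{\ell_1}$.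

**Lemma 3.** If $C\subseteq Z$ is weakly precompact and nonempty, then $\sup_{x\in C}\sum_{n>N}\|x_n\|\to0$ as $N\to\infty$.

*Proof.* The plan is a gliding hump: if mass escapes to infinity, we build a functional that sees it.

**Step 1: humps.** This step produces a weakly null sequence with a large piece on each of a sequence of disjoint intervals. The suprema decrease in $N$; if they do not tend to $0$, there are $\delta>0$, $x^k\in C$ and $N_1<N_2<\cdots$ with $\sum_{n>N_k}\|x_n^k\|>\delta$. Passing to a subsequence (of the $x^k$ and $N_k$ together), let $(x^k)$ be weakly Cauchy. Choose $k_1<k_2<\cdots$ such that $\sum_{n>N_{k_{2r}}}\|x_n^{k_{2r-1}}\|<\delta/2$ for each $r$; this only asks that $k_{2r}$ be large once $k_{2r-1}$ is fixed. Put $y^r=x^{k_{2r}}-x^{k_{2r-1}}$ and $N_r'=N_{k_{2r}}$. Then $(y^r)$ is weakly null, $N'_r\to\infty$, and $\sum_{n>N_r'}\|y_n^r\|>\delta-\delta/2=\delta/2$. For each chosen $r$ pick $M_r>N_r'$ with $\sum_{n>M_r}\|y_n^r\|<\delta/8$, and take as the next member of a subsequence one whose $N'$ is at least $M_r$. After relabeling,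 $N_r'<M_r\le N_{r+1}'$. The intervals $I_r=(N_r',M_r]$ are disjoint, and $\sum_{n\in I_r}\|y_n^r\|>3\delta/8$.

**Step 2: the functional.** This step contradicts weak nullity. We define $h=(h_n)$ with $h_n\in B_{X_n^*}$. Put $h_n=0$ for $n\notin\bigcup_rI_r$. Inductively in $r$, for $n\in I_r$ put $h_n=\sigma_rh_n'$, where $\|h_n'\|\le1$, $h_n'(y_n^r)=\|y_n^r\|$, and the sign $\sigma_r$ is chosen so that $\sigma_r\sum_{n\le N_r'}h_n(y_n^r)\ge0$; the last sum involves only $I_1,\dots,I_{r-1}$, where $h$ is already defined. Then $h(z)=\sum_nh_n(z_n)$ is in $Z^*$. In $h(y^r)$ the part over $n\le N'_r$ and the part over $I_r$, which is $\sigma_r\sum_{n\in I_r}\|y_n^r\|$, do not have opposite signs, while the part over $n>M_r$ is less than $\delta/8$ in absolute value. So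
$$|h(y^r)|\ge\sum_{n\in I_r}\|y_n^r\|-\sum_{n>M_r}\|y_n^r\|>\tfrac{3\delta}8-\tfrac\delta8=\tfrac\delta4\qquad\text{for all }r,$$
which contradicts that $(y^r)$ is weakly null. $\square$

**Proposition 4.** If all $X_n$ are SWPG, then $Z=\big(\bigoplus_{n\ge1}X_n\big)_{\ell_1}$ is SWPG.

*Proof.* **Step 1: the set $G$.** This step glues the generating sets $G_n$ of the $X_n$ with rapidly decreasing weights. Each $G_n$ is nonempty, since the weakly precompact set $\{0\}$ must be contained in $mG_n+B_{X_n}$ for some $m$. By Lemma 1 we may replace $G_n$ by its balanced hull, and by boundedness we may multiply it by a small constant $c>0$. This keeps its property, because $mG_n=\frac mc(cG_n)\subseteq m'(cG_n)$ for $m'\ge m/c$ by balancedness. So let $\emptyset\ne G_n\subseteq B_{X_n}$ be balanced; in particular $0\in G_n$. Put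
$$G=\{(2^{-n}g_n)_n:\ g_n\in G_n\}\subseteq Z .$$

**Step 2: $G$ is weakly precompact.** By diagonalization a sequence in $G$ has a subsequence $(x^k)$ such that $(x_n^k)_k$ is weakly Cauchy in $X_n$ for every $n$. Let $h\in Z^*$ and let $h_n$ be its restriction to $X_n$, so $h(z)=\sum_nh_n(z_n)$. As $\sum_{n>N}\|x_n\|\le2^{-N}$ for $x\in G$,
$$|h(x^k)-h(x^l)|\le\sum_{n\le N}|h_n(x_n^k)-h_n(x_n^l)|+2\|h\|2^{-N}.$$
Choose $N$ large, then $k,l$ large: $(h(x^k))$ is Cauchy.

**Step 3: $G$ absorbs.** This step checks the condition of Definition 2. Let $C$ be weakly precompact, nonempty, and $\varepsilon>0$. By Lemma 3 choose $N\ge1$ with $\sum_{n>N}\|x_n\|\le\varepsilon/2$ on $C$. For $n\le N$ the $n$-th coordinate projection of $C$ is weakly precompact, so it lies in $m_nG_n+\frac\varepsilon{2N}B_{X_n}$ for some $m_n$. Adding the errors,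
$$C\subseteq\{z:\ z_n\in m_nG_n\ (n\le N),\ z_n=0\ (n>N)\}+\varepsilon B_Z .$$
If $m\ge\max_{n\le N}2^nm_n$, then $m_ng_n=m2^{-n}\big(\tfrac{2^nm_n}{m}g_n\big)$ with $\tfrac{2^nm_n}mg_n\in G_n$, so the first set is contained in $mG$. $\square$

## 4. The pointwise candidate: $X=\mathbb R$, $X=\ell_1$, and where it needs more

Let $\mu$ be arbitrary. For $X=\mathbb R$ the set $G=B_{L_\infty(\mu)}$ shows that $L_1(\mu)$ is SWPG. It is bounded in the reflexive space $L_2(\mu)$, hence relatively weakly compact in $L_1(\mu)$. If $C\subseteq L_1(\mu)$ is weakly precompact, then, since $L_1(\mu)$ is weakly sequentially complete, every sequence in $C$ has a weakly convergent subsequence. By the Eberlein–Šmulian and Dunford–Pettis theorems $C$ is uniformly integrable. Given $\varepsilon$ there is $n$ with $\int_{\{|f|>n\}}|f|\,d\mu\le\varepsilon$ for $f\in C$, and $f=f1_{\{|f|\le n\}}+f1_{\{|f|>n\}}\in nG+\varepsilon B$.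

For $X=\ell_1$ we have $L_1(\mu,\ell_1)=(\bigoplus_nL_1(\mu))_{\ell_1}$, which is SWPG by Proposition 4. The proof of that proposition, with $G_n=B_{L_\infty(\mu)}$, gives the generating set
$$\{f:\ |f_n(\omega)|\le2^{-n}\text{ for all }n,\text{ a.e.}\}=\{f:\ f(\omega)\in K\text{ a.e.}\},\qquad K=\{x\in\ell_1:\ |x_n|\le2^{-n}\},$$
and $K$ is norm compact in $\ell_1$.

So for a separable Schur space $X$ the sensible first attempt is this: take a norm compact $K\subseteq X$ which generates $X$, as in Lemma 2, perhaps enlarged, and try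
$$G_K=\{f\in L_1(\mu,X):\ f(\omega)\in K\text{ a.e.}\}.$$
To absorb a weakly precompact $C$, one needs that up to $\varepsilon$ the functions in $C$ take their values in a single multiple of $K$. For $X=\ell_1$ Lemma 3 gave exactly this: the coordinates that carry $f$ are essentially the first $N$, for all $f\in C$ at once. For a general Schur space this is the step that has no justification. A weakly null sequence in $X$ is norm null, but a weakly null sequence $(f_i)$ in $L_1(\mu,X)$ could consist of functions whose values $f_i(\omega)$ have norm one and move off to infinity, in a direction that depends on $\omega$. At the end of Section 9 we shall see that this happens, and that every $G_K$ fails for the space constructed there. But Theorem A must defeat every weakly precompact $G$, and for this we need an obstruction that does not depend on the form of $G$.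

## 5. Arrays that defeat every generating set

**Lemma 5.** Let $Z$ be a Banach space and $(f_{ij})_{i,j\in\mathbb N}$ an array in $Z$ such that

1. for each $i$, the row $(f_{ij})_j$ is isometrically equivalent to the $\ell_1$-basis, i.e. $\|\sum_jc_jf_{ij}\|=\sum_j|c_j|$ for finitely supported $(c_j)$;
2. for each $\varphi:\mathbb N\to\mathbb N$, the transversal $(f_{i,\varphi(i)})_i$ is weakly null.

Then for every weakly precompact $G\subseteq Z$ there is $\varphi$ such that $C=\{f_{i,\varphi(i)}:i\in\mathbb N\}$, a weakly precompact set of norm-one vectors, satisfies $C\not\subseteq nG+\varepsilon B_Z$ for all $n\in\mathbb N$ and $\varepsilon\in(0,1)$. In particular $Z$ is not SWPG.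

*Proof.* **Step 1: each row leaves $iG'+\varepsilon_iB_Z$.** This step uses that a row is too much like $\ell_1$ to be close to a weakly precompact set. Let $G'\supseteq G$ be the balanced hull of $G$. It is weakly precompact, and $nG'\subseteq n'G'$ for $n\le n'$. Let $\varepsilon_i=1-\frac1{i+1}$. We claim that for each $i$ there is $j$ with $f_{ij}\notin iG'+\varepsilon_iB_Z$. Otherwise, for all $j$, $f_{ij}=g_j+b_j$ with $g_j\in iG'$ and $\|b_j\|\le\varepsilon_i$. Let $(g_{j_k})_k$ be a weakly Cauchy subsequence. By condition 1, $\sum_kc_kf_{i,j_k}\mapsto\sum_k(-1)^kc_k$ is a functional of norm one on the span of $(f_{i,j_k})_k$; by Hahn–Banach there is $h\in Z^*$ with $\|h\|=1$ and $h(f_{i,j_k})=(-1)^k$ for all $k$. Then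
$$(-1)^kh(g_{j_k})=1-(-1)^kh(b_{j_k})\ge1-\varepsilon_i>0\qquad\text{for all }k,$$
so $h(g_{j_k})$ is at least $1-\varepsilon_i$ for even $k$ and at most $-(1-\varepsilon_i)$ for odd $k$, and does not converge. This contradicts the choice of the subsequence.

**Step 2: the diagonal.** This step collects the bad elements of all rows in one weakly precompact set. Let $\varphi(i)$ be a $j$ as in Step 1, and $C=\{f_{i,\varphi(i)}:i\in\mathbb N\}$. A sequence in $C$ has a constant subsequence or a subsequence $(f_{i_k,\varphi(i_k)})_k$ with $i_1<i_2<\cdots$, which is weakly null by condition 2. So $C$ is weakly precompact. Suppose $C\subseteq nG+\varepsilon B_Z$ with $0<\varepsilon<1$. Choose $i\ge n$ with $\varepsilon_i\ge\varepsilon$. Then $f_{i,\varphi(i)}\in nG'+\varepsilon B_Z\subseteq iG'+\varepsilon_iB_Z$, contradicting the choice of $\varphi(i)$. $\square$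

*Example.* The $c_0$-sum of countably many copies of $\ell_1$ is not SWPG. Let $e_{ij}$ be the $j$-th unit vector of the $i$-th copy: rows are $\ell_1$-bases, and every transversal is isometrically the $c_0$-basis, hence weakly null.

We want $X$ to be SWPG, so $X$ itself must not contain such an array, but $L_1(\mu,X)$ must contain one. The functions $f_{ij}$ have to use the randomness of $\omega$.

## 6. Random nodes of a tree

Let $T=\bigcup_{n\ge1}\{0,1\}^n$. For $u\in\{0,1\}^n$ write $|u|=n$, the *level* of $u$. For a $0$–$1$ sequence $s$ let $s|_q$ be its initial segment of length $q$, with $s|_0=\emptyset$. Write $t\preceq u$ if $u$ extends $t$ (so $\emptyset\preceq u$ always), and $S_t=\{u\in T:t\preceq u\}$. We write $0^n1^i$ for $n$ zeros followed by $i$ ones. For $E\subseteq T$ and $x:T\to\mathbb R$ put $Ex=1_Ex$.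

**Definition 7 (tree norm, $X_\rho$).** A *tree norm* is a norm $\rho$ on $c_{00}(T)$ that is monotone ($|x|\le|y|$ implies $\rho(x)\le\rho(y)$) and satisfies $\|x\|_\infty\le\rho(x)\le\|x\|_1$. Then $\rho(e_t)=1$. Let $X_\rho$ be the completion of $c_{00}(T\times\mathbb N)$ under
$$\|x\|_{X_\rho}=\rho\Big(\Big(\sum_j|x(t,j)|\Big)_{t\in T}\Big).$$

This is a norm: the triangle inequality follows from $\sum_j|(x+y)(t,j)|\le\sum_j|x(t,j)|+\sum_j|y(t,j)|$ and the monotonicity of $\rho$. It is monotone in $|x|$, so the unit vectors $e_{t,j}$, in any enumeration, form a $1$-unconditional basis, and $X_\rho$ is separable.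

*Example.* For $\rho=\|\cdot\|_1$ we get $X_\rho=\ell_1(T\times\mathbb N)$; for $\rho=\|\cdot\|_\infty$ we get a $c_0$-sum of copies of $\ell_1$.

Let $\mu$ be not purely atomic, $A$ a set with $a=\mu(A)>0$ on which $\mu$ is atomless, $\mathbb P=\mu(\cdot\cap A)/a$, with expectation $\mathbb E$. By Sierpiński's theorem, every set of positive measure in $A$ splits into two measurable halves of equal measure. Halve $A$ into $A_{(0)},A_{(1)}$, then each of these, and so on. This gives sets $A_u$, $u\in T$, with $\mathbb P(A_u)=2^{-|u|}$. Let $\beta_n(\omega)$ be the last letter of the $u\in\{0,1\}^n$ with $\omega\in A_u$. Then $\mathbb P(\beta_1=u_1,\dots,\beta_n=u_n)=2^{-n}$ for all $u$, so $(\beta_n)$ are independent fair bits. Distributing them over disjoint blocks of lengths $1,2,3,\dots$ we get independent measurable maps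
$$\kappa_i:A\to\{0,1\}^i\quad(i\ge1),\qquad\text{each uniformly distributed.}$$
Define
$$f_{ij}=a^{-1}1_A\,e_{\kappa_i(\cdot),\,j}\in L_1(\mu,X_\rho),\qquad i,j\in\mathbb N .$$
These are simple functions of norm one. Directly from the definition of the norm, for finitely supported $(c_j)$,
$$\Big\|\sum_jc_jf_{ij}\Big\|=\mathbb E\Big[\sum_j|c_j|\,\rho(e_{\kappa_i})\Big]=\sum_j|c_j|,\tag{1}$$
so rows are isometric $\ell_1$-bases for every tree norm. For $\varphi:\mathbb N\to\mathbb N$ and finitely supported $(c_i)$,
$$\Big\|\sum_ic_if_{i,\varphi(i)}\Big\|=\mathbb E\,\rho\Big(\sum_i|c_i|e_{\kappa_i}\Big),\tag{2}$$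
because the nodes $\kappa_i(\omega)$, $i\in\mathbb N$, lie on distinct levels and hence are distinct.

**Lemma 6.** Suppose that for all $m_1<m_2<\cdots$ in $\mathbb N$ we have $\mathbb E\,\rho\big(\frac1n\sum_{l\le n}e_{\kappa_{m_l}}\big)\to0$ as $n\to\infty$. Then $(f_{i,\varphi(i)})_i$ is weakly null in $L_1(\mu,X_\rho)$ for every $\varphi$.

*Proof.* Otherwise there are $h\in L_1(\mu,X_\rho)^*$, $\delta>0$, $m_1<m_2<\cdots$ and signs $\sigma_l$ with $\sigma_lh(f_{m_l,\varphi(m_l)})\ge\delta$ for all $l$. Then $h\big(\frac1n\sum_{l\le n}\sigma_lf_{m_l,\varphi(m_l)}\big)\ge\delta$ for all $n$. By (2) the norm of this average is $\mathbb E\,\rho(\frac1n\sum_{l\le n}e_{\kappa_{m_l}})\to0$, a contradiction. $\square$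

By Lemmas 2, 5 and 6, it suffices to find a tree norm $\rho$ with two properties:

* (R1) $X_\rho$ has the Schur property;
* (R2) $\mathbb E\,\rho\big(\frac1n\sum_{l\le n}e_{\kappa_{m_l}}\big)\to0$ for all $m_1<m_2<\cdots$.

They pull in opposite directions. For $\rho=\|\cdot\|_1$, (R1) holds and (R2) fails, since the averages have norm $1$. For $\rho=\|\cdot\|_\infty$, (R2) holds and (R1) fails. In fact for fixed $\omega$ the nodes $\kappa_1(\omega),\kappa_2(\omega),\dots$ are one particular sequence of nodes, and (R1) prevents $(e_{\kappa_i(\omega)})_i$ from having weakly null subsequences in $X_\rho$. There is still room: the subsequence on which $e_{\kappa_i(\omega)}$ behaves like $\ell_1$ may depend on $\omega$, while in (R2) the subsequence $(m_l)$ is fixed before $\omega$. By compactness of $\{0,1\}^{\mathbb N}$ every sequence of nodes has a subsequence that converges to a branch. But along a subsequence fixed in advance, independent uniform nodes spread evenly over the subtrees $S_t$. So $\rho$ should be large on nodes which converge to a branch and small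 on nodes which spread.

## 7. Three tree norms

**Sums along branches.** The first try is $\rho(x)=\sup_s\sum_n|x(s|_n)|$. It satisfies (R2): for fixed $L$, in the sum over a branch $s$ of $x=\frac1n\sum_{l\le n}e_{\kappa_{m_l}}$ the levels below $L$ contribute at most $L/n$ and the others at most $\frac1n\#\{l\le n:s|_L\preceq\kappa_{m_l}\}$; this leads to $0$ as in the proof of Lemma 10. But (R1) fails, and $X_\rho$ is not even SWPG. The nodes $0^i1$ ($i\in\mathbb N$) converge to the branch $0^\infty$, but each branch contains at most one of them, so $\rho(\sum_ic_ie_{0^i1})=\max_i|c_i|$. The array $(e_{0^i1,j})_{i,j}$ in $X_\rho$ has $\ell_1$ rows and $c_0$ transversals, and Lemma 5 applies. The norm must reward nodes that are near a branch, not only those on it.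

**Definition 8 (admissible).** A finite sequence $(E_1,\dots,E_d)$ of subsets of $T$ is *admissible* if there are $s\in\{0,1\}^{\mathbb N}$ and integers $0=q_0<p_1\le q_1<p_2\le q_2<\dots<p_d\le q_d$ with
$$E_j=\{u\in T:\ p_j\le|u|\le q_j,\ s|_{q_{j-1}}\preceq u\}\qquad(1\le j\le d).$$

The sets $E_j$ occupy disjoint sets of levels. The set $E_j$ need only agree with $s$ up to level $q_{j-1}$, where the previous set ended; after that its nodes may leave $s$.

*Example.* Take $s=0^\infty$ and $p_j=q_j=j+1$. Then $E_1=\{u:|u|=2\}$ and $E_j=\{u:|u|=j+1,\ 0^j\preceq u\}$ for $j\ge2$, so $0^j1\in E_j$ for all $j$. The nodes that defeated the branch norm are now caught, one by each set.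

**One step.** The second try is
$$\|x\|_{(1)}=\max\Big\{\|x\|_\infty,\ \tfrac12\sup\sum_j\|E_jx\|_\infty\Big\},$$
the supremum being over admissible $(E_j)$. This is a tree norm. Single nodes converging to a branch are no longer a problem, but vectors spread over many nodes are. Choose levels $b_1<b_2<\cdots$ with $b_n+2^n<b_{n+1}$ and let
$$z_n=\frac{2}{2^n}\sum_{i=1}^{2^n}e_{0^{b_n}1^i}.$$
So $z_n$ lives on a piece of the branch $0^{b_n}1^\infty$, which leaves $0^\infty$ at level $b_n$. Following this branch, that is, with $s=0^{b_n}1^\infty$ and $p_i=q_i=b_n+i$ for $i\le2^n$, we have $0^{b_n}1^i\in E_i$, so $\|z_n\|_{(1)}\ge\frac12\cdot2^n\cdot\frac2{2^n}=1$. Now let $F$ be finite, $\theta_n=\pm1$, and let $(E_j)$ be admissible with branch $s$, which begins with exactly $b$ zeros ($0\le b\le\infty$). If $E_j$ meets the support of $z_n$, then $s|_{q_{j-1}}\preceq0^{b_n}1^i$ for some $i\ge1$, and so either $q_{j-1}\le b_n$, or $s$ begins with $0^{b_n}1$ and $b=b_n$. If $b_n\ne b$, then $E_j$ can meet the support of $z_n$ only if $q_{j-1}\le b_n<q_j$, which holds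 for at most one $j$; hence $\sum_j\|E_jz_n\|_\infty\le2/2^n$. If $b_n=b$, which happens for at most one $n$, then $\sum_j\|E_jz_n\|_\infty\le\|z_n\|_1=2$. Therefore
$$\tfrac12\sum_j\Big\|E_j\sum_{n\in F}\theta_nz_n\Big\|_\infty\le\tfrac12\Big(2+\sum_n\frac2{2^n}\Big)=2,\qquad\text{so}\qquad\Big\|\sum_{n\in F}\theta_nz_n\Big\|_{(1)}\le2 .$$
Consider in $X_\rho$, $\rho=\|\cdot\|_{(1)}$, the vectors $f_{ij}=\|z_i\|_{(1)}^{-1}\sum_tz_i(t)e_{t,j}$. Rows are isometric $\ell_1$-bases. Since $\|z_i\|_{(1)}\ge1$ and the $z_i$ have disjoint supports, $\|\sum_{i\in F}\theta_if_{i,\varphi(i)}\|\le2$ for all $F$ and all signs, so $\sum_i|h(f_{i,\varphi(i)})|\le2\|h\|$ for each functional $h$. Hence transversals are weakly null, and by Lemma 5 $X_\rho$ is not SWPG.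

The reason is visible: the norm of $z_n$ is computed along the branch $0^{b_n}1^\infty$, the $z_n$ are arranged along the branch $0^\infty$, and an admissible sequence has only one $s$. The cure is to measure each $E_jx$ not by $\|\cdot\|_\infty$ but by the same norm again, so that inside $E_j$ a new branch may be chosen.

**Iteration: the norm $\|\cdot\|_Y$.** On $c_{00}(T)$ let $\|x\|_{(0)}=\|x\|_\infty$ and
$$\|x\|_{(m+1)}=\max\Big\{\|x\|_\infty,\ \tfrac12\sup\sum_j\|E_jx\|_{(m)}\Big\},\qquad\|x\|_Y=\sup_m\|x\|_{(m)},$$
the supremum in the first formula being over admissible $(E_j)$.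

**Lemma 7.** $\|\cdot\|_Y$ is a tree norm, and for all $x\in c_{00}(T)$
$$\|x\|_Y=\max\Big\{\|x\|_\infty,\ \tfrac12\sup_{(E_j)\text{ admissible}}\ \sum_j\|E_jx\|_Y\Big\}.\tag{3}$$

*Proof.* By induction on $m$: $\|x\|_{(m)}\le\|x\|_1$, because the $E_j$ are disjoint and so $\frac12\sum_j\|E_jx\|_1\le\|x\|_1$; $\|\cdot\|_{(m)}$ is a norm, being a maximum of $\|\cdot\|_\infty$ and a finite supremum of seminorms; it is monotone, because $|x|\le|y|$ gives $|E_jx|\le|E_jy|$; and $\|x\|_{(m)}\le\|x\|_{(m+1)}$, trivially for $m=0$ and by inserting $\|\cdot\|_{(m-1)}\le\|\cdot\|_{(m)}$ in the definition for $m\ge1$. So the supremum $\|\cdot\|_Y$ is a monotone norm with $\|x\|_\infty\le\|x\|_Y\le\|x\|_1$. In (3), "$\le$" holds since each $\|x\|_{(m+1)}$ is at most the right side. For "$\ge$", for fixed admissible $(E_j)$ we have $\frac12\sum_j\|E_jx\|_{(m)}\le\|x\|_{(m+1)}\le\|x\|_Y$; let $m\to\infty$ in this finite sum. $\square$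

*Example.* (a) If $x\in c_{00}(T)$ is supported on one level, at most one $E_j$ meets its support, so (3) gives $\|x\|_Y\le\max\{\|x\|_\infty,\frac12\|x\|_Y\}$ and hence $\|x\|_Y=\|x\|_\infty$. (b) By the example after Definition 8, $\|\sum_jc_je_{0^j1}\|_Y\ge\frac12\sum_j|c_j|$.

From now on $X=X_\rho$ with $\rho=\|\cdot\|_Y$. It remains to prove (R1) and (R2).

## 8. $X$ has the Schur property

The following lemma says that half of the norm of a vector that starts at level $p$ can be found below a single node of level $p$. It is what allows us to attach a node to each vector of a block sequence.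

**Lemma 8.** Let $0\ne z\in c_{00}(T)$ be supported on levels $\ge p$, $p\ge1$. Then there is $t\in\{0,1\}^p$ with $\|S_tz\|_Y\ge\frac12\|z\|_Y$.

*Proof.* If $\|z\|_Y=\|z\|_\infty=|z(u)|$, take $t=u|_p$; then $\|S_tz\|_Y\ge|z(u)|=\|z\|_Y$. Otherwise (3) gives $\|z\|_Y=\frac12\sum_j\|E_jz\|_Y$ for some admissible $(E_j)$, given by $s,p_j,q_j$. The supremum is attained because the sum depends only on the nonempty sets among the $E_j\cap\operatorname{supp}z$, which are disjoint subsets of a finite set, so that there are finitely many possibilities. Let $j_0$ be the first $j$ with $E_jz\ne0$. Since $E_{j_0}$ contains a node of level $\ge p$, we have $q_{j_0}\ge p$. Put $t=s|_p$. For $j>j_0$ we have $q_{j-1}\ge q_{j_0}\ge p$, so $E_j\subseteq S_{s|_{q_{j-1}}}\subseteq S_t$. By (3) applied to $S_tz$,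
$$\tfrac12\sum_{j>j_0}\|E_jz\|_Y=\tfrac12\sum_{j>j_0}\|E_jS_tz\|_Y\le\|S_tz\|_Y .$$
Hence $\|z\|_Y\le\frac12\|E_{j_0}z\|_Y+\|S_tz\|_Y\le\frac12\|z\|_Y+\|S_tz\|_Y$. $\square$

We need three facts about coordinates in $X$. Since $\|\cdot\|_Y\ge\|\cdot\|_\infty$, for each $t$ the map $x\mapsto x(t,\cdot)\in\ell_1$ extends to $X$ with norm $\le1$. For a set $I$ of levels, monotonicity gives a contractive projection $P_I$ onto the coordinates $(t,j)$ with $|t|\in I$, and by density $P_{\{1,\dots,q\}}x\to x$ as $q\to\infty$ for every $x\in X$. If $I$ is finite, then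
$$\|P_Ix\|_X=\big\|(\|x(t,\cdot)\|_1)_{|t|\in I}\big\|_Y\qquad(x\in X),\tag{4}$$
since both sides are continuous in $x$ (only finitely many $t$ occur) and agree on $c_{00}(T\times\mathbb N)$.

**Lemma 9.** $X$ has the Schur property.

*Proof.* Suppose $(x_n)$ is weakly null and not norm null. Pass to a subsequence and scale so that $\|x_n\|\ge1$ for all $n$.

**Step 1: reduction to blocks.** This step replaces $x_n$ by a vector living on finitely many levels, with these sets of levels successive. For each $t$, $x_n(t,\cdot)\to0$ weakly in $\ell_1$, hence in norm by Schur's theorem. So for each $q$,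
$$\|P_{\{1,\dots,q\}}x_n\|\le\sum_{|t|\le q}\|x_n(t,\cdot)\|_1\to0 ,$$
a finite sum over $t$. Put $q_0=0$. Given $q_{k-1}$, choose $n_k>n_{k-1}$ with $\|P_{\{1,\dots,q_{k-1}\}}x_{n_k}\|\le\frac1{32}$ (no condition if $k=1$), put $p_k=q_{k-1}+1$, and choose $q_k\ge p_k$ with $\|x_{n_k}-P_{\{1,\dots,q_k\}}x_{n_k}\|\le\frac1{32}$. After relabeling, $1\le p_1\le q_1<p_2\le q_2<\cdots$, and $w_n=P_{[p_n,q_n]}x_n$ satisfies $\|x_n-w_n\|\le\frac1{16}$. All this persists when we pass to further subsequences and relabel $(x_n,p_n,q_n)$ simultaneously. Let $z_n(t)=\|w_n(t,\cdot)\|_1$. Then $z_n\in c_{00}(T)$ is supported on levels in $[p_n,q_n]$, and by (4) $\|z_n\|_Y=\|w_n\|_X\ge\frac{15}{16}$.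

**Step 2: blocks converge to a branch.** This step produces admissible sets, one for each block. By Lemma 8 pick $t_n\in\{0,1\}^{p_n}$ with $\|S_{t_n}z_n\|_Y\ge\frac{15}{32}$, and extend $t_n$ to some $s_n\in\{0,1\}^{\mathbb N}$. By compactness a subsequence of $(s_n)$ converges to some $s$. Thin it out further, choosing each next index so large that its $s_n$ agrees with $s$ up to the previously selected $q$. After relabeling, $s_{n+1}|_{q_n}=s|_{q_n}$ for all $n$. Since $q_n<p_{n+1}$, this says $s|_{q_n}\preceq t_{n+1}$. With $q_0=0$ put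
$$E_n=\{u:\ p_n\le|u|\le q_n,\ s|_{q_{n-1}}\preceq u\}.$$
Then $(E_1,\dots,E_d)$ is admissible for each $d$, and $E_n\supseteq S_{t_n}\cap\{u:p_n\le|u|\le q_n\}$ (for $n=1$ because $s|_0=\emptyset$). As $z_n$ lives on levels $[p_n,q_n]$, $\|E_nz_n\|_Y\ge\|S_{t_n}z_n\|_Y\ge\frac{15}{32}$.

**Step 3: convex combinations stay large.** This step contradicts weak nullity. Let $a_n\ge0$ with $\sum_{n\le d}a_n=1$. The $w_n$ live on disjoint sets of levels, so (4) gives $\|\sum_{n\le d}a_nw_n\|_X=\|\sum_{n\le d}a_nz_n\|_Y$, and $E_k\sum_{n\le d}a_nz_n=a_kE_kz_k$. By (3),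
$$\Big\|\sum_{n\le d}a_nx_n\Big\|\ge\Big\|\sum_{n\le d}a_nz_n\Big\|_Y-\tfrac1{16}\ge\tfrac12\sum_{n\le d}a_n\|E_nz_n\|_Y-\tfrac1{16}\ge\tfrac{15}{64}-\tfrac4{64}>0 .$$
So $0$ is not in the norm-closed convex hull of $\{x_n\}$. By Mazur's theorem $(x_n)$ is not weakly null, a contradiction. $\square$

Step 3 is where the iteration enters: $E_nz_n$ is measured by $\|\cdot\|_Y$, whatever branches were used to compute that norm inside $E_n$.

## 9. Averages of random nodes

**Lemma 10.** For all $m_1<m_2<\cdots$ in $\mathbb N$, $\ \mathbb E\big\|\frac1n\sum_{l\le n}e_{\kappa_{m_l}}\big\|_Y\to0$ as $n\to\infty$.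

*Proof.* Let $x=x_n=\frac1n\sum_{l\le n}e_{\kappa_{m_l}}$, fix $L\ge1$, and for $t\in\{0,1\}^L$ let $N_t=N_t(n)=\#\{l\le n:\ t\preceq\kappa_{m_l}\}$.

**Step 1: a pointwise inequality.** We unfold (3) once and cut the admissible sequence at level $L$. What lies below $L$ is negligible, what lies well above $L$ is confined to one subtree, and the one set that straddles $L$ is left alone. We claim that, for every $\omega\in A$,
$$\|x\|_Y\le\max\Big\{\tfrac1n,\ \tfrac12\Big(\tfrac Ln+\|x\|_Y+\tfrac1n\max_{|t|=L}N_t\Big)\Big\}.\tag{5}$$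
Since the nodes are distinct, $\|x\|_\infty=\frac1n$. Let $(E_j)$ be admissible, given by $s,p_j,q_j$, and let $J$ be the first $j$ with $q_j\ge L$ (put $J=\infty$ if there is none; then only the first of the following estimates is needed).

* The $E_j$ with $j<J$ are disjoint and live on levels $<L$, so $\sum_{j<J}\|E_jx\|_Y\le\sum_{j<J}\|E_jx\|_1\le\frac1n\#\{l\le n:m_l<L\}\le\frac Ln$.
* $\|E_Jx\|_Y\le\|x\|_Y$ by monotonicity.
* For $j>J$ we have $q_{j-1}\ge q_J\ge L$, so $E_j\subseteq S_{s|_{q_{j-1}}}\subseteq S_{s|_L}$. These sets are disjoint, so $\sum_{j>J}\|E_jx\|_Y\le\|S_{s|_L}x\|_1=\frac1nN_{s|_L}$.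

Adding the three estimates and using (3) we get (5).

**Step 2: absorbing $\|x\|_Y$.** The factor $\frac12$ in the norm lets us remove $\|x\|_Y$ from the right side. If the maximum in (5) is $\frac1n$, then $\|x\|_Y\le\frac1n\le\frac Ln$; otherwise subtract $\frac12\|x\|_Y$ and double. In both cases
$$\|x_n\|_Y\le\tfrac1n\Big(L+\max_{|t|=L}N_t(n)\Big).$$

**Step 3: the law of large numbers.** This step shows that each subtree receives only its fair share. For all but finitely many $l$ we have $m_l\ge L$, and for these $l$ the events $\{t\preceq\kappa_{m_l}\}$ are independent, with probability $2^{-L}$. So $N_t(n)/n\to2^{-L}$ a.s. for each of the finitely many $t\in\{0,1\}^L$, by the strong law of large numbers. Hence $\limsup_n\|x_n\|_Y\le2^{-L}$ a.s., for every $L$, and so $\|x_n\|_Y\to0$ a.s. Since $\|x_n\|_Y\le\|x_n\|_1=1$, dominated convergence gives the claim. $\square$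

As $\|\cdot\|_{(1)}\le\|\cdot\|_Y$, the one-step norm of Section 7 satisfies (R2) too; what the iteration repaired was (R1), and Lemma 10 says that it did not spoil (R2).

*Remark (the sets $G_K$ of Section 4).* Let $K\subseteq X$ be norm compact and $n\in\mathbb N$. Only finitely many unit vectors $e_{t,j}$ have distance less than $\frac12$ from $anK$. Otherwise there are distinct $(t_k,j_k)$ and $y_k\in anK$ with $\|e_{t_k,j_k}-y_k\|<\frac12$, where we may assume $y_k\to y$. Coordinates have norm $\le1$, so $y_k(t_k,j_k)>\frac12$; but $|y_k(t_k,j_k)|\le\|y_k-y\|+|y(t_k,j_k)|\to0$, a contradiction. Hence for fixed $\varphi$, all large $i$ and all $g\in G_K$,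
$$\|f_{i,\varphi(i)}-ng\|\ge\int_A\big\|a^{-1}e_{\kappa_i(\omega),\varphi(i)}-ng(\omega)\big\|\,d\mu(\omega)=\mathbb E\,\|e_{\kappa_i,\varphi(i)}-an\,g\|\ge\tfrac12 .$$
By Lemmas 6 and 10 the set $\{f_{i,\varphi(i)}:i\in\mathbb N\}$ is weakly precompact, and it is contained in no $nG_K+\varepsilon B_{L_1(\mu,X)}$ with $0<\varepsilon<\frac12$. So the pointwise candidate fails, for every $K$, at the step named in Section 4.

## 10. Proofs of Theorems A and B

*Proof of Theorem A.* Let $X=X_\rho$ with $\rho=\|\cdot\|_Y$. It does not depend on $\mu$. By Section 6 it is separable with the $1$-unconditional basis $(e_{t,j})$; by Lemma 9 it has the Schur property; by Lemma 2 it is SWPG. Let $\mu$ be not purely atomic and $(f_{ij})$ the array of Section 6 in $Z=L_1(\mu,X)$. Its rows are isometrically equivalent to the $\ell_1$-basis by (1). By Lemma 10 the hypothesis of Lemma 6 holds, so for every $\varphi$ the sequence $(f_{i,\varphi(i)})_i$ is weakly null. Thus Lemma 5 applies: for every weakly precompact $G\subseteq L_1(\mu,X)$ there is $\varphi$ such that the set $C=\{f_{i,\varphi(i)}:i\in\mathbb N\}$,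 whose elements are the terms of a weakly null sequence of norm-one functions, satisfies $C\not\subseteq nG+\varepsilon B_{L_1(\mu,X)}$ for all $n\in\mathbb N$ and all $\varepsilon\in(0,1)$. Since $C$ is weakly precompact, no $G$ can witness that $L_1(\mu,X)$ is SWPG. $\blacksquare$

*Proof of Theorem B.* (i)$\Rightarrow$(ii): if $\mu$ is not purely atomic, the space $X$ of Theorem A is SWPG and $L_1(\mu,X)$ is not, so (i) fails. (ii)$\Rightarrow$(i): if $\mu$ is purely atomic and $X$ is SWPG, then by Section 3 $L_1(\mu,X)$ is isometric to an $\ell_1$-sum $\big(\bigoplus_{n\ge1}X_n\big)_{\ell_1}$ in which each $X_n$ is $X$ or $\{0\}$, and this sum is SWPG by Proposition 4. $\blacksquare$
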